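\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Conic-line arrangements with characteristic number close to $8/3$}


\begin{abstract}
The characteristic number $\gamma$ of an arrangement of lines and smooth conics in the complex projective plane is the ratio of the two logarithmic Chern numbers of its complement. It was conjectured that for every $\varepsilon>0$ only finitely many conic-line arrangements with ordinary singularities have $\gamma>2.5+\varepsilon$. We disprove this for every $\varepsilon<\frac16$. From the torsion points of the abelian surface $E\times E$, where $E$ is the elliptic curve with an automorphism of order $3$, we construct arrangements with arbitrarily many conics in which almost all intersection points are quadruple, and for these $\gamma\to 8/3$. We also show that $\gamma<8/3$ always holds, and that the limits of $\gamma$, as the number of curves tends to infinity, fill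 exactly the interval $[2,\frac83]$.
\end{abstract}

\section{Introduction}

\subsection*{The question}
A \emph{conic-line arrangement} $\mathcal{CL}\subset\mathbb P^2_{\mathbb C}$ is a collection of $d\ge 1$ distinct lines and $k\ge1$ distinct smooth conics. It has \emph{ordinary singularities} if at every intersection point the curves passing through it meet pairwise transversally. For $r\ge2$ let $t_r$ be the number of points where exactly $r$ of the curves meet. We always assume $t_{d+k}=0$, that is, the curves do not all pass through one point. The \emph{characteristic number} is $\gamma(\mathcal{CL})=\mathrm{num}/\mathrm{den}$, where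
\[
\mathrm{num}=9-5d-8k+\sum_{r\ge2}(3r-4)t_r,\qquad
\mathrm{den}=3-2d-2k+\sum_{r\ge2}(r-1)t_r .
\]
The tuple $(d,k;t_2,t_3,\dots)$ is the \emph{weak combinatorics} of $\mathcal{CL}$. Since all intersections are transversal, B\'ezout's theorem reads
\begin{equation}\label{eq:bezout}
(d+2k)^2=d+4k+\sum_{r\ge2}r(r-1)t_r ,
\end{equation}
so for each value of $N=d+k$ there are only finitely many weak combinatorics. Naskr\k{e}cki and Pokora \cite{NP} posed the following conjecture, in which arrangements are counted by their weak combinatorics; equivalently, it asserts that $d+k$ is bounded in terms of $\varepsilon$.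

\begin{conjecture}
For a given $\varepsilon>0$ there exist only finitely many conic-line arrangements $\mathcal{CL}$ with ordinary singularities such that $\gamma(\mathcal{CL})>2.5+\varepsilon$.
\end{conjecture}

\subsection*{What $\gamma$ measures}
Let $C$ be the union of the curves. Then $\mathrm{den}=e(\mathbb P^2\setminus C)$, because $e(C)=2(d+k)-\sum(r-1)t_r$. Let $\beta\colon X\to\mathbb P^2$ be the blow-up of all points with $r\ge3$, with exceptional curves $E_p$, and let $\overline D$ be the reduced preimage of $C$. Then $K_X+\overline D=\beta^*(K_{\mathbb P^2}+C)-\sum_p(r_p-2)E_p$, hence by \eqref{eq:bezout}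
\[
(K_X+\overline D)^2=(d+2k-3)^2-\sum_{r\ge3}(r-2)^2t_r=\mathrm{num}.
\]
So $\gamma$ is the ratio $\bar c_1^{\,2}/\bar c_2$ of the logarithmic Chern numbers of the complement.

When the sums over $t_r$ dominate the linear terms, $\gamma$ is approximately the mean, with weights $(r-1)t_r$, of
\[
\frac{3r-4}{r-1}=3-\frac1{r-1}\;:\qquad 2,\ \tfrac52,\ \tfrac83,\ \tfrac{11}4,\ \dots\qquad(r=2,3,4,5,\dots).
\]
Thus $5/2$ is the value of an arrangement with essentially only triple points, and the conjecture says that large arrangements cannot do noticeably better. Two facts frame the question. \emph{Klein's arrangement} of $21$ lines and $21$ conics, with $t_2=42$, $t_3=252$, $t_4=189$, has $\gamma=2592/1032\approx2.512$, the highest known value for conic-line arrangements. On the other hand, for $k\ge4$ conics and no lines, with ordinary singularities and $t_k=0$, it is known that $\gamma<8/3$. The number $8/3$ is the value for quadruple points.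

\subsection*{Results}
The conjecture is false, and the correct threshold is $8/3=2.5+\frac16$.

\begin{theorem}\label{thm:A}
For every $d\ge1$ there is a sequence of arrangements $\mathcal{CL}_n$ of $d$ lines and $k_n$ smooth conics with ordinary singularities and $t_{d+k_n}=0$, such that $k_n\to\infty$ and $\gamma(\mathcal{CL}_n)\to8/3$. Hence for each $0<\varepsilon<\frac16$ there are infinitely many weak combinatorics with $\gamma>2.5+\varepsilon$, and the conjecture fails.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Every conic-line arrangement with $d,k\ge1$, ordinary singularities and $t_{d+k}=0$ satisfies $\mathrm{den}>0$ and $\gamma<8/3$. So for $\varepsilon\ge\frac16$ no arrangement has $\gamma>2.5+\varepsilon$.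
\item[(2)] The set of limits of $\gamma$ along sequences of such arrangements with $d+k\to\infty$ is exactly $[2,\frac83]$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:A} uses only standard facts about surfaces. The bound in Theorem~\ref{thm:B}(1) uses Langer's orbifold Bogomolov--Miyaoka--Yau inequality \cite{Langer}.

\subsection*{The idea of the construction}
The way to force multiple points is to use torsion points of a group. The model is the Fermat arrangement of the $3n$ lines $x=\zeta z$, $y=\zeta z$, $x=\zeta y$ with $\zeta^n=1$. In the torus $(\mathbb C^*)^2$ with coordinates $x/z$, $y/z$ these are torsion translates of three one-dimensional subgroups, any two of which meet in one point. If two of the functions $x/z$, $y/z$, $x/y$ take values in the $n$th roots of unity, so does the third. Hence all intersections in the torus are triple: there are $n^2$ triple points, besides three $n$-fold points at the coordinate vertices. For $n\ge4$ the formula for $\gamma$ (with $k=0$) gives $(5n^2-6n-3)/(2n^2-3n)\to5/2$.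

To reach $8/3$ we need \emph{four} directions that pairwise meet in one point. They exist on the abelian surface $A=E\times E$, where $E$ is the elliptic curve with multiplication by $\omega=e^{2\pi i/3}$. The $n$-torsion translates of four elliptic curves then meet only in quadruple points. It remains to transport this picture to the plane:
\[
A\ \longrightarrow\ A/G=W\ \longleftarrow\ \mathbb P^2 .
\]
Here $G$ is a group of order $24$ that permutes the four directions. The quotient $W$ turns out to be a quadric cone, on which the curves become plane sections. A double cover of the cone by $\mathbb P^2$ turns plane sections into conics.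

\section{Four fibrations on $E\times E$}

\subsection{The linear forms}
Let $O=\mathbb Z[\omega]$, $E=\mathbb C/O$ and $A=E\times E=\mathbb C^2/O^2$ with coordinates $u,v$. Put
\[
f_1=u,\qquad f_2=v,\qquad f_3=\omega u+\omega^2v,\qquad f_4=\omega^2u-\omega v .
\]
The determinants of the pairs $(f_1,f_2)$, $(f_1,f_3)$, $(f_1,f_4)$, $(f_2,f_3)$, $(f_2,f_4)$, $(f_3,f_4)$ are $1,\ \omega^2,\ -\omega,\ -\omega,\ -\omega^2,\ -\omega^2-\omega=1$. All are units of $O$, so
\begin{equation}\label{eq:iso}
\text{for } i\ne j \text{ the map } (f_i,f_j)\colon A\to E\times E \text{ is an isomorphism.}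
\end{equation}
In particular a fiber of $f_i$ and a fiber of $f_j$ meet in exactly one point, transversally. Moreover, if $f_i(z)$ and $f_j(z)$ lie in the group $E[n]$ of $n$-torsion points, then $z\in A[n]$, and so \emph{all four} values $f_l(z)$ lie in $E[n]$. This is the source of the quadruple points.

\begin{remark}
Within this method the choice of $E$ is forced, and four is the best possible number of directions. Suppose four linear forms over $\operatorname{End}E$, for some elliptic curve $E$, have pairwise unit determinants. After a change of basis and multiplication by units they are $u$, $v$, $u+v$, $u+\beta v$ with $\beta$ and $\beta-1$ units. The ring $\operatorname{End}E$ is $\mathbb Z$ or an order in an imaginary quadratic field, so its units have absolute value $1$. Now $|\beta|=|\beta-1|=1$ forces $\beta=e^{\pm i\pi/3}$, that is, $\beta\in\{-\omega,-\omega^2\}$ and $\operatorname{End}E=\mathbb Z[\omega]$. A fifth form would have to use the other value of $\beta$, but $|\omega-\omega^2|=\sqrt3$, so $\omega-\omega^2$ is not a unit.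
\end{remark}

\subsection{The group}
Let $G$ be the group of all $g\in GL_2(O)$ such that $f\mapsto f\circ g$ preserves the set $\{\pm f_1,\dots,\pm f_4\}$. Then $G$ acts on $A$, and for each $g\in G$ there are a permutation $\sigma_g\in S_4$ and signs $\epsilon_i$ (depending on $g$) with
\begin{equation}\label{eq:perm}
f_i(gz)=\epsilon_i\,f_{\sigma_g(i)}(z)\qquad(z\in A,\ i=1,\dots,4).
\end{equation}
Besides $-1$, the group contains
\begin{align*}
T&\colon(u,v)\mapsto(u,\,-\omega^2u+\omega v), & f_1&\mapsto f_1,\quad f_2\mapsto-f_4,\quad f_4\mapsto-f_3,\quad f_3\mapsto f_2,\\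
S&\colon(u,v)\mapsto(v,\,-\omega u-\omega^2v), & f_4&\mapsto f_4,\quad f_1\mapsto f_2,\quad f_2\mapsto-f_3,\quad f_3\mapsto-f_1 .
\end{align*}
Both have determinant $\omega$, so they lie in $GL_2(O)$. The images of $f_1$ and $f_2$ can be read off. The other four are
\begin{align*}
f_3\circ T&=\omega u+\omega^2(-\omega^2u+\omega v)=v, & f_4\circ T&=\omega^2u-\omega(-\omega^2u+\omega v)=(\omega^2+1)u-\omega^2v=-f_3,\\
f_3\circ S&=\omega v+\omega^2(-\omega u-\omega^2v)=-u, & f_4\circ S&=\omega^2v-\omega(-\omega u-\omega^2v)=\omega^2u+(\omega^2+1)v=f_4 .
\end{align*}
Following the arrows three times shows $T^3=S^3=1$.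

\begin{lemma}\label{lem:group}
The permutations $\sigma_g$, $g\in G$, are exactly those of $A_4$, and $\sigma_g=1$ only for $g=\pm1$. Hence $|G|=24$.
\end{lemma}

\begin{proof}
The map $g\mapsto\sigma_g$ is an anti-homomorphism, so its image is a subgroup of $S_4$. If $\sigma_g=1$, then $f\mapsto f\circ g$ has four pairwise nonproportional eigenvectors $f_i$ in a two-dimensional space, each with eigenvalue $\pm1$. So it is scalar, and $g=\pm1$. The image contains the $3$-cycles $\sigma_T$ and $\sigma_S$, which fix different indices, so it contains $A_4$. It is not $S_4$, because the transposition $(34)$ does not occur. Indeed, $f\mapsto f\circ g$ acts on the slopes (the ratios of the $v$- to the $u$-coefficient) by a projective transformation. The slopes of $f_1,\dots,f_4$ are $0,\infty,\omega,-\omega^2$. A projective transformation fixing $0$ and $\infty$ is $z\mapsto cz$. If it swaps $\omega$ and $-\omega^2$, then $c=-\omega$ and $c=-\omega^2$, which is absurd.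
\end{proof}

The group $A_4$ is $2$-transitive on the four indices: it has $12$ elements, there are $12$ ordered pairs of distinct indices, and an even permutation fixing two indices is trivial.

\subsection{Coincidences among the four values}
The curves we shall construct are labeled by points of $E$ up to sign, and the curves through the image of $z$ are labeled by the values $\pm f_1(z),\dots,\pm f_4(z)$. So a point fails to be quadruple when one of the values is a forbidden label (for us, $0$) or when two of them agree up to sign. The next lemma says what happens then. Put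
\[
\theta=\omega^2-\omega,\qquad \theta^2=-3 .
\]

\begin{lemma}\label{lem:values}
Let $z\in A$.
\begin{enumerate}
\item[(i)] If $f_l(z)=0$ for some $l$, then the other three values $f_i(z)$ are, up to signs and order, $v,\omega v,\omega^2v$ for some $v\in E$.
\item[(ii)] If $f_l(z)=\pm f_m(z)$ for some $l\ne m$, then there is $v\in E$ such that three of the values $f_i(z)$ are $\pm v$ and the fourth is $\pm\theta v$. Moreover, $z$ is fixed by an element of order $3$ of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
Replacing $z$ by $gz$ permutes the values up to sign, by \eqref{eq:perm}, and conjugates the stabilizer. So by transitivity we may take $l=1$ in (i), and by $2$-transitivity $(l,m)=(2,3)$ in (ii). Write $z=(u,v)$.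

(i) If $u=0$, the values are $(0,v,\omega^2v,-\omega v)$.

(ii) Let $f_2(z)=f_3(z)$, i.e. $v=\omega u+\omega^2v$. Multiplying by $\omega^2$ gives $u=(\omega^2-\omega)v=\theta v$, and $f_4(z)=\omega^2\theta v-\omega v=(\omega-1-\omega)v=-v$. The values are $(\theta v,v,v,-v)$. Further, $T(z)=(f_1(z),-f_4(z))=(u,v)=z$.

Let $f_2(z)=-f_3(z)$, i.e. $v=-\omega u-\omega^2v$. Then $\omega u=-(1+\omega^2)v=\omega v$, so $u=v$ and the values are $(v,v,-v,\theta v)$. Further, $S(z)=(v,-\omega v-\omega^2v)=(v,v)=z$.
\end{proof}

\subsection{The smallest case: $5$-torsion}\label{sec:five}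
\begin{example}\label{ex:five}
Before the general construction we look at the whole combinatorics for $n=5$. As $5$ stays prime in $O$ (the polynomial $X^2+X+1$ has no root modulo $5$), $E[5]\cong O/5=\mathbb F_{25}$ and $A[5]\cong\mathbb F_{25}^2$. There are $12$ labels, the elements of $\mathbb F_{25}^*/\pm1$. Attach to $z\in A[5]\setminus\{0\}$ the set of labels occurring among $\pm f_1(z),\dots,\pm f_4(z)$; it depends only on the orbit $Gz$. The $624$ nonzero points lie on $26$ lines through $0$ in $\mathbb F_{25}^2$, with $24$ points on each.
\begin{itemize}
\item \emph{Four lines $f_l=0$.} By Lemma~\ref{lem:values}(i), each point carries the three distinct labels $v,\omega v,\omega^2v$.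
\item \emph{Four lines where two values agree up to sign.} Each of the twelve equations $f_l=\pm f_m$ defines a line. By Lemma~\ref{lem:values}(ii), three of the values at a nonzero point of such a line are $\pm v$ and the fourth is $\pm\theta v$. Since $\theta\ne0,\pm1$ in $\mathbb F_{25}$, exactly three of the twelve equations hold there, so the lines coincide in threes. Each point carries two labels, and its $G$-orbit has at most $24/3=8$ points.
\item \emph{The other $18$ lines.} Each point carries four labels. For example $z=(1,2)$ has the values $1$, $2$, $-2-\omega$, $-1+2\omega$, which are distinct up to sign.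
\end{itemize}
So there are at least $\frac{18\cdot24}{24}=18$ orbits with four labels, $\frac{4\cdot24}{24}=4$ with three, and $\frac{4\cdot24}{8}=12$ with two. Together they carry at least
\[
18\cdot6+4\cdot3+12\cdot1=132=2\binom{12}2
\]
pairs of labels. Twelve plane sections of a quadric surface, with pairwise at most two common points, have room for no more pairs than this. Sections~\ref{sec:cone} and~\ref{sec:conics} will show that the orbits are the points of a quadric surface and that the labels are plane sections. Hence all the estimates are equalities, and any two of the twelve sections meet in two distinct points. Pulled back to $\mathbb P^2$ by a double cover, they become $12$ conics with $t_2=24$, $t_3=8$, $t_4=36$.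
\end{example}

\section{The quotient is a quadric cone}\label{sec:cone}

Let $x\colon E\to E/\{\pm1\}=\mathbb P^1$ be the quotient map. The effective divisors of degree $4$ on $\mathbb P^1$ correspond to binary quartic forms up to scalars, so they form a $\mathbb P^4=\mathrm{Sym}^4\mathbb P^1$. Consider
\[
\Phi\colon A\to\mathrm{Sym}^4\mathbb P^1=\mathbb P^4,\qquad \Phi(z)=x(f_1(z))+x(f_2(z))+x(f_3(z))+x(f_4(z)).
\]
By \eqref{eq:perm}, $\Phi\circ g=\Phi$ for $g\in G$. For $s\in\mathbb P^1$, the divisors containing $s$ form a hyperplane $H_s$, since the value of a quartic form at $s$ is linear in its coefficients. A quartic form is the product of four linear forms, so the equation of $H_s$ pulls back to the product over $i$ of the pullbacks under $x\circ f_i$ of an equation of the point $s$. Hence, if $s=x(t)$,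
\begin{equation}\label{eq:Ds}
\Phi^*H_s=D_s:=\sum_{i=1}^4\bigl(f_i^{-1}(t)+f_i^{-1}(-t)\bigr).
\end{equation}

\begin{proposition}\label{prop:cone}
Let $W=\Phi(A)$.
\begin{enumerate}
\item[(a)] $W$ lies in a hyperplane $\Pi\cong\mathbb P^3$ and is there a quadric cone, i.e.\ an irreducible quadric of rank $3$.
\item[(b)] $\Phi$ induces an isomorphism $A/G\cong W$. In particular its fibers are the $G$-orbits.
\item[(c)] The vertex $o$ of $W$ is the divisor $\sum_{\tau\in E[2]}x(\tau)$. Hence $o\in H_s$ if and only if $s\in x(E[2])$.
\end{enumerate}
\end{proposition}

\begin{proof}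
We compute the degrees of $W$ and of $A\to W$, and then find a singular point of $A/G$.

\emph{The number $48$.} On a curve contracted by $\Phi$ the functions $f_1$ and $f_2$ would take only finitely many values, contradicting \eqref{eq:iso}. So $\Phi$ is finite onto the irreducible surface $W$. The fiber classes $F_i$ of $f_i$ satisfy $F_i^2=0$ and $F_i\cdot F_j=1$ for $i\ne j$, and $D_s\equiv2\sum F_i$. Hence
\[
\deg W\cdot\deg(A\to W)=D_s^2=4\cdot12=48 .
\]

\emph{The degree of $A\to W$ is $24$.} Suppose $\Phi(z')=\Phi(z)$. Then there are $\sigma\in S_4$ and signs $\epsilon_i$ with $f_i(z')=\epsilon_if_{\sigma(i)}(z)$ for all $i$. As $(f_1,f_2)=(u,v)$, the equations for $i=1,2$ say $z'=Mz$ with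
\[
M=(\epsilon_1f_{\sigma(1)},\epsilon_2f_{\sigma(2)}),
\]
and $M\in GL_2(O)$ because its determinant is a unit. The equations for $i=3,4$ say that $z$ lies in the kernels of the homomorphisms $f_i\circ M-\epsilon_if_{\sigma(i)}\colon A\to E$. Either both homomorphisms vanish, and then $f_i\circ M=\epsilon_if_{\sigma(i)}$ as linear forms for all $i$, so $M\in G$; or $z$ lies in a proper closed subgroup. Only finitely many pairs $(\sigma,\epsilon)$ occur. So the fiber through a general $z$ is $Gz$, and it has $24$ points because the fixed locus of each $g\ne1$ is a proper closed subset.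

\emph{$W$ is a quadric.} Hence $\deg W=2$. An irreducible surface in $\mathbb P^4$ that lies in no hyperplane has degree at least $3$, so $W$ lies in some $\Pi\cong\mathbb P^3$ and is an irreducible quadric there, of rank $3$ or $4$. In both cases $W$ is a hypersurface with at most one singular point, hence normal. The finite map $A/G\to W$ is birational, as $A\to A/G$ and $A\to W$ both have degree $24$. Since $W$ is normal, it is an isomorphism. This proves (b).

\emph{$W$ is singular.} If $W$ had rank $4$ it would be smooth, so it suffices to exhibit a singular point of $A/G$. Let $a\in E[2]\setminus\{0\}$ and $z_0=(a,0)$. The values $f_1(z_0),\dots,f_4(z_0)$ are $a,0,\omega a,\omega^2a$. Here $a,\omega a,\omega^2a$ are nonzero, and they are distinct, because $(1-\omega)a=0$ or $(1-\omega^2)a=0$ would imply $3a=0$ and hence $a=0$. So the values are the four points of $E[2]$. If $gz_0=z_0$, then \eqref{eq:perm} gives $f_i(z_0)=f_{\sigma_g(i)}(z_0)$, as signs do not matter on $E[2]$. Hence $\sigma_g=1$ and $g=\pm1$. Conversely $-z_0=z_0$, so the stabilizer of $z_0$ is $\{\pm1\}$. Near the image of $z_0$ the quotient $A/G$ is the quotient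 of the germ $(A,z_0)$ by this stabilizer, that is, $\mathbb C^2/\{\pm1\}$. The invariants $\alpha^2,\alpha\beta,\beta^2$ of $\pm1$ acting on $\mathbb C^2$ with coordinates $\alpha,\beta$ identify it with the singular germ $XZ=Y^2$. So $W$ has rank $3$, and its unique singular point is $o=\Phi(z_0)=\sum_{\tau\in E[2]}x(\tau)$.
\end{proof}

\section{The conics on the cone}\label{sec:conics}

For $s\in\mathbb P^1$ let $C_s=H_s\cap W$. By \eqref{eq:Ds} no $H_s$ contains $W$, so $C_s$ is a plane section of $W\subset\Pi$, and
\begin{equation}\label{eq:incidence}
\Phi(z)\in C_s\iff s\in\{x(f_1(z)),\dots,x(f_4(z))\}.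
\end{equation}
Let $n\ge5$ be prime to $6$, and let
\[
S_n=x(E[n]\setminus\{0\}),\qquad k=|S_n|=\frac{n^2-1}2 .
\]
As $n$ is odd, $E[n]\cap E[2]=\{0\}$. So for $s\in S_n$ the plane of $C_s$ misses the vertex $o$, by Proposition~\ref{prop:cone}(c), and $C_s$ is a smooth conic in the smooth surface $W\setminus\{o\}$. For $s\ne s'$ in $S_n$ the divisors $D_s$ and $D_{s'}$ have no common component, since fibers of different $f_i$ meet in one point and different fibers of the same $f_i$ are disjoint. So $C_s\ne C_{s'}$. The two planes meet in a line, and the line meets the quadric $W$ in a scheme of length $2$ (it is not contained in $W$, because the irreducible conic $C_s$ contains no line). Hence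
\begin{equation}\label{eq:two}
|C_s\cap C_{s'}|\le2,\quad\text{with equality if and only if $C_s$ and $C_{s'}$ meet transversally.}
\end{equation}

To prove transversality we count points, as in Example~\ref{ex:five}. The images of $A[n]\setminus\{0\}$ already provide as many intersections as \eqref{eq:two} allows. So equality holds in \eqref{eq:two} for all pairs, and the count gives the multiplicities at the same time.

\begin{proposition}\label{prop:count}
Any two of the $k$ conics $C_s$, $s\in S_n$, meet transversally in two points. Exactly $k$ points of $W$ lie on exactly two of the conics, $k/3$ on exactly three, $k(k-3)/6$ on exactly four, and none on more.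
\end{proposition}

\begin{proof}
For $z\in A[n]\setminus\{0\}$ let $m(z)$ be the number of conics $C_s$, $s\in S_n$, through $\Phi(z)$. By \eqref{eq:incidence} it is the number of distinct nonzero elements among $f_1(z),\dots,f_4(z)$ up to sign. We use repeatedly: \emph{if $\alpha\in O$ has norm prime to $n$ and $\alpha v=0$ with $v\in E[n]$, then $v=0$}, because $\bar\alpha\alpha v=N(\alpha)v=0$. The norms that occur will be $1,3,4$; this is where $\gcd(n,6)=1$ is used. Also, by \eqref{eq:iso}, each subgroup $\{f_l=0\}$ and each subgroup $\{f_l=\pm f_m\}$ with a fixed sign and $l\ne m$ contains exactly $n^2$ points of $A[n]$.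

(a) \emph{Points with some $f_l(z)=0$.} By Lemma~\ref{lem:values}(i) the other values are, up to sign, $v,\omega v,\omega^2v$, with $v\ne0$ since $z\ne0$. The elements $1\pm\omega$ and $1\pm\omega^2$ have norms $1$ and $3$, so these values are nonzero and distinct up to sign. Hence $m(z)=3$. By \eqref{eq:iso}, only $z=0$ lies on two of the four subgroups $\{f_l=0\}$, so there are $4(n^2-1)$ such points.

(b) \emph{Points with $f_l(z)=\pm f_m(z)$ for some $l\ne m$.} By (a) these are different from the points in (a). By Lemma~\ref{lem:values}(ii) three values are $\pm v$ and the fourth is $\pm\theta v$, with $v\ne0$ since $z\ne0$. Since $N(\theta)=3$, $\theta-1=2\omega^2$ and $\theta+1=-2\omega$, we get $\theta v\ne0$ and $\theta v\ne\pm v$. So $m(z)=2$. Of the twelve equations $f_l=\pm f_m$, exactly three hold at $z$, one for each pair among the three indices with value $\pm v$ (recall $v\ne-v$, as $n$ is odd). So there are $12(n^2-1)/3=4(n^2-1)$ such points. By Lemma~\ref{lem:values}(ii) each of them has a stabilizer of order at least $3$, so its $G$-orbit has at most $8$ points.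

(c) \emph{All other points of $A[n]\setminus\{0\}$.} Here $m(z)=4$, and there are $n^4-1-8(n^2-1)=(n^2-1)(n^2-7)$ of them.

The three sets are $G$-stable, and by Proposition~\ref{prop:cone}(b) distinct orbits have distinct images in $W$. Orbits have at most $24$ points. Since $n^2-1=2k$ and $n^2-7=2k-6$, the images in $W$ include at least
\[
\frac{8k}{24}=\frac k3\ \text{points with } m=3,\qquad \frac{8k}8=k\ \text{with } m=2,\qquad \frac{2k(2k-6)}{24}=\frac{k(k-3)}6\ \text{with } m=4 .
\]
Counting pairs of conics through these points and using \eqref{eq:two},
\[
k(k-1)=3\cdot\frac k3+1\cdot k+6\cdot\frac{k(k-3)}6\ \le\ \sum_{\{s,s'\}}|C_s\cap C_{s'}|\ \le\ 2\binom k2=k(k-1).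
\]
Equality holds everywhere. So any two conics meet in two points, transversally by \eqref{eq:two}. The lower bounds for the numbers of points are exact, and there are no further intersection points.
\end{proof}

\section{From the cone to the plane}\label{sec:plane}

The conics $C_s$ lie on a cone and not yet in a plane. Since the quadric $W$ is a cone, it has a simple double cover by $\mathbb P^2$. (A smooth quadric would be useless here: there is no finite morphism $\mathbb P^2\to\mathbb P^1\times\mathbb P^1$, since the pullback of a ruling would be ample with self-intersection $0$.) The freedom in the choice of the branch curve avoids new tangencies.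

Choose coordinates with $W=\{XZ=Y^2\}\subset\mathbb P^3$ and $o=[0:0:0:1]$, the fourth coordinate being $U$. A plane missing $o$ can be written $U=\text{(linear form in }X,Y,Z)$. So
\[
C_s=W\cap\{U=q_s(x,y)\},\qquad (X,Y,Z)=(x^2,xy,y^2),
\]
for a binary quadratic form $q_s$. For a binary quadratic form $q_0$ let
\[
\psi\colon\mathbb P^2\to W,\qquad [x:y:w]\mapsto[x^2:xy:y^2:w^2+q_0(x,y)].
\]
This is a morphism, as $x=y=0$ forces $w\ne0$. It is finite, since $\psi^*\mathcal O(1)=\mathcal O(2)$ is ample, and it has degree $4/2=2$. The set $W\setminus\{o\}$ is covered by the charts $Z\neq0$ and $X\ne0$. The first is an affine plane with coordinates $Y/Z$, $U/Z$. Its preimage is the chart $y=1$, where $\psi$ is $(x,w)\mapsto(x,w^2+q_0(x,1))$; the second is the same with $x$ and $y$ exchanged. So $\psi$ is \'etale over $W\setminus(R\cup\{o\})$, where $R=W\cap\{U=q_0\}$.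

\begin{proposition}\label{prop:plane}
Let $n\ge5$ be prime to $6$, $k=(n^2-1)/2$ and $d\ge0$. There is an arrangement of $d$ lines and $k$ smooth conics in $\mathbb P^2$ with ordinary singularities and
\begin{equation}\label{eq:tr}
t_2=2k+2dk+\binom d2,\qquad t_3=\frac{2k}3,\qquad t_4=\frac{k(k-3)}3,\qquad t_r=0\quad(r\ge5).
\end{equation}
\end{proposition}

\begin{proof}
Choose $q_0$ general, so that (i) $q_s-q_0$ has nonzero discriminant for every $s\in S_n$, and (ii) $R$ contains none of the finitely many points of $C_s\cap C_{s'}$, $s\ne s'$ in $S_n$. Each single condition excludes a proper closed subset of the space of forms $q_0$. For (ii) note that a point $[x^2:xy:y^2:U]\ne o$ has $(x,y)\ne(0,0)$, so $q_0(x,y)=U$ is a nontrivial condition on $q_0$. By (i),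
\[
\psi^{-1}(C_s)=\{w^2=q_s(x,y)-q_0(x,y)\}
\]
is a smooth conic, and these $k$ conics are distinct since the $q_s$ are. Their mutual intersection points lie over points where $\psi$ is \'etale of degree $2$, by (ii). So by Proposition~\ref{prop:count} the conics meet pairwise transversally, and every $r$-fold point on $W$ gives two $r$-fold points in $\mathbb P^2$. Finally add $d$ general lines: not tangent to any conic, avoiding the intersection points of the conics, and meeting each other off the conics in double points. They add $2dk+\binom d2$ double points.
\end{proof}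

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $d\ge1$ and let $n\ge5$ run through the integers prime to $6$. In \eqref{eq:tr} all multiplicities are at most $4$ and $d+k>12$, so $t_{d+k}=0$. Inserting \eqref{eq:tr},
\begin{equation}\label{eq:numden}
\mathrm{num}=\frac{8k^2-26k+27}3+d(4k+d-6),\qquad
\mathrm{den}=\frac{3k^2-5k+9}3+2d(k-1)+\binom d2 .
\end{equation}
For fixed $d$ and $k=k_n\to\infty$ we get $\gamma\to8/3$. If $\varepsilon<\frac16$, then $\gamma>2.5+\varepsilon$ for all large $n$, and the weak combinatorics are distinct because the $k_n$ are.
\end{proof}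

For $d=1$, \eqref{eq:numden} gives $\gamma=\dfrac{8k^2-14k+12}{3k^2+k+3}$. With $n=11$, one line and $60$ conics already have $\gamma=3108/1207\approx2.575$, more than Klein's arrangement.

\section{The upper bound}\label{sec:upper}

From now on $\mathcal{CL}$ is any arrangement with $d,k\ge1$, ordinary singularities and $t_{d+k}=0$, and $N=d+k$. Two conics of $\mathcal{CL}$ meet in four distinct points, a line and a conic in two.

\subsection{The denominator}

\begin{lemma}\label{lem:den}
$\mathrm{den}\ge\max(1,N-5)$.
\end{lemma}

\begin{proof}
Recall $\mathrm{den}=e(\mathbb P^2\setminus C)$. Add the curves one at a time. Each is a $2$-sphere, and if it has $m$ points on the union of the earlier curves, it changes the Euler number of the complement by $m-2$; we call this its \emph{contribution}. Start with a conic $Q_1$, which gives $3-2=1$. Every later curve meets $Q_1$ in at least two points and contributes at least $0$. So $\mathrm{den}\ge1$.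

\emph{Case $k\ge2$.} Add the conics first, then the lines; let $Q_2$ be a second conic. Each further conic contributes at least $2$. A line $\ell$ contributes at least $1$ unless it has only two points on earlier curves, and then $\ell\cap Q_1=\ell\cap Q_2\subset Q_1\cap Q_2$. Since $|Q_1\cap Q_2|=4$, this happens for at most $6$ lines. So $\mathrm{den}\ge1+2(k-1)+(d-6)=N+k-7\ge N-5$.

\emph{Case $k=1$, two lines $\ell_1,\ell_2$ meeting off $Q=Q_1$.} Use the order $Q,\ell_1,\ell_2,\dots$. Then $\ell_1$ contributes $0$ and $\ell_2$ contributes $1$. A later line contributes at least $1$ unless it meets both $\ell_1$ and $\ell_2$ on $Q$. As $\ell_1\cap Q$ and $\ell_2\cap Q$ are disjoint, it then joins a point of one to a point of the other, which leaves at most $4$ lines. So $\mathrm{den}\ge1+1+(d-2-4)=N-5$.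

\emph{Case $k=1$, any two lines meet on $Q$.} View each line as an edge joining its two points on $Q$. Any two edges share a vertex, so they form a star or a triangle. A star, including the case $d=1$, means that all curves pass through one point, which is excluded by $t_{d+1}=0$. For a triangle $d=3$ and $\mathrm{den}\ge1>N-5$.
\end{proof}

\begin{remark}
The hypothesis $t_{d+k}=0$ is needed. For a conic and $d\ge2$ lines through one of its points, none of them tangent, $t_2=d$ and $t_{d+1}=1$, so $\mathrm{den}=1$ and $\mathrm{num}=0$. Then $\gamma=0$ for all $d$, so without the hypothesis Lemma~\ref{lem:den} (for large $d$) and Theorem~\ref{thm:B}(2) fail.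
\end{remark}

\subsection{A Hirzebruch-type inequality}
Since $\mathrm{den}>0$, the inequality $\gamma<8/3$ is equivalent to $\Delta>0$, where
\begin{equation}\label{eq:Delta}
\Delta:=8\,\mathrm{den}-3\,\mathrm{num}=8k-d-3+\sum_{r\ge2}(4-r)t_r .
\end{equation}
The difficulty is the negative terms with $r\ge5$. They are controlled by an orbifold Bogomolov--Miyaoka--Yau inequality with weight $\frac23$ on the curves. With this weight quadruple points drop out, as they do in \eqref{eq:Delta}.

\begin{proposition}\label{prop:hirz}
If $k\ge2$, or if $k=1$ and $d\ge3$, then
\[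
5k+t_2+\tfrac34t_3\ \ge\ d+\sum_{r\ge5}(r-4)t_r .
\]
\end{proposition}

We recall Langer's theorem \cite{Langer}: \emph{let $(X,D)$ be a log canonical projective surface pair, where $D$ is a $\mathbb Q$-divisor with coefficients in $[0,1]$, such that $K_X+D$ is $\mathbb Q$-effective (some positive multiple is linearly equivalent to an effective divisor). Then $(K_X+D)^2\le3\,e_{orb}(X,D)$.} If $X$ is smooth and $D=\sum a_iD_i$ has simple normal crossings, the pair is log canonical, and $e_{orb}(X,D)$ is the sum of the Euler numbers of the strata with weights: $1$ off $D$, $1-a_i$ on $D_i$ off the other components, and $(1-a_i)(1-a_j)$ at the points of $D_i\cap D_j$.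

\begin{proof}[Proof of Proposition~\ref{prop:hirz}]
Let $\beta\colon X\to\mathbb P^2$ be the blow-up of all points with $r\ge3$. Write $C_i$ for the curves, $\widetilde C_i$ for their strict transforms, $E_p$ for the exceptional curves, and put
\[
D=\tfrac23\sum_i\widetilde C_i+\sum_pb_pE_p,\qquad b_p=1\ \text{ if } r_p=3,\quad b_p=\tfrac23\ \text{ if } r_p\ge4 .
\]
Since the singularities are ordinary, the strict transforms are disjoint near $E_p$ and meet it transversally, so $D$ has simple normal crossings. We have
\[
K_X+D=\beta^*\bigl(K_{\mathbb P^2}+\tfrac23C\bigr)+\sum_p\bigl(1+b_p-\tfrac23r_p\bigr)E_p .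
\]
The choice $b_p=1$ at triple points makes the coefficient of $E_p$ vanish. To achieve this for $r_p\ge4$ one would need $b_p=\frac23r_p-1>1$, which is not allowed.

\emph{Effectivity.} Let $a_i\in[0,\frac23]$ be rational with $\sum a_i\deg C_i=3$. Then $K_{\mathbb P^2}\sim_{\mathbb Q}-\sum a_iC_i$, so
\[
K_X+D\ \sim_{\mathbb Q}\ \sum_i\bigl(\tfrac23-a_i\bigr)\widetilde C_i+\sum_p\Bigl(1+b_p-\sum_{C_i\ni p}a_i\Bigr)E_p .
\]
For $r_p=3$ the coefficient of $E_p$ is at least $2-3\cdot\frac23=0$. For $r_p\ge4$ we need $\sum_{C_i\ni p}a_i\le\frac53$. Choose the $a_i$ as follows; those not mentioned are $0$.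
\begin{itemize}
\item $k\ge3$: $a=\frac12$ on three conics. The sum of all $a_i$ is $\frac32$.
\item $k=2$: $a=\frac23$ on both conics and $\frac13$ on one line. The sum of all $a_i$ is $\frac53$.
\item $k=1$, $d\ge3$, and some point $p$ of the conic $Q$ lies on at least three lines. Since $t_{d+1}=0$, there is a line $\ell\not\ni p$. Take $a=\frac23$ on $Q$ and on $\ell$, and $\frac13$ on three lines through $p$; the weighted degree is $\frac43+\frac23+1=3$. At $p$ the sum is $\frac23+1=\frac53$. Any other point lies on at most one of the three lines through $p$. So at another point of $Q$ the sum is at most $\frac23+\frac23+\frac13=\frac53$, and off $Q$ it is at most $\frac23+\frac13=1$.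
\item $k=1$, $d\ge3$, and no point of $Q$ lies on three lines. Take $a=\frac23$ on $Q$ and $\frac59$ on three lines; the weighted degree is $\frac43+\frac53=3$. Points with $r\ge4$ are off $Q$, and there the sum is at most $\frac53$.
\end{itemize}
So $K_X+D$ is $\mathbb Q$-effective and Langer's theorem applies.

\emph{Computation.} For $r\ge4$ the coefficient $1+b_p-\frac23r$ is $\frac{5-2r}3$. With \eqref{eq:bezout},
\[
(K_X+D)^2=\tfrac49\Bigl(d+4k+\sum_{r\ge2} r(r-1)t_r\Bigr)-4(d+2k)+9-\sum_{r\ge4}\tfrac{(2r-5)^2}9t_r .
\]
For $e_{orb}$: the complement of $D$ has Euler number $3-2N+\sum(r-1)t_r$. The curves $C_i$ without the intersection points have total Euler number $2N-\sum rt_r$ and weight $\frac13$. The double points have weight $\frac19$. For $r_p=3$ the curve $E_p$ contributes $0$. For $r_p\ge4$ it contributes $\frac13(2-r)+\frac19r=\frac{6-2r}9$. Hence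
\[
3e_{orb}=3\Bigl(3-2N+\sum_{r\ge2}(r-1)t_r\Bigr)+\Bigl(2N-\sum_{r\ge2} rt_r\Bigr)+\tfrac13t_2+\sum_{r\ge4}\tfrac{6-2r}3t_r .
\]
In $(K_X+D)^2\le3e_{orb}$ the constants $9$ cancel. Move the linear terms to the left and all $t_r$ to the right. The left side has the coefficients $\frac49-4+4=\frac49$ of $d$ and $\frac{16}9-8+4=-\frac{20}9$ of $k$. The right side has the coefficients
\begin{align*}
t_2&:\quad 1+\tfrac13-\tfrac89=\tfrac49,\qquad\qquad t_3:\quad 3-\tfrac{24}9=\tfrac13,\\
t_r\ (r\ge4)&:\quad (2r-3)+\tfrac{6-2r}3+\tfrac{(2r-5)^2-4r(r-1)}9=\tfrac{12r-9}9+\tfrac{25-16r}9=\tfrac{16-4r}9 .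
\end{align*}
So $\frac49d-\frac{20}9k\le\frac49t_2+\frac13t_3+\sum_{r\ge4}\frac{16-4r}9t_r$. Multiply by $\frac94$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}(1)}
By Lemma~\ref{lem:den}, $\mathrm{den}>0$. It remains to show $\Delta>0$ in \eqref{eq:Delta}.

If $k=1$ and $d\le2$, all multiplicities are at most $3$, so $\Delta\ge8-2-3>0$. In all other cases Proposition~\ref{prop:hirz} gives
\[
\Delta=8k-d-3+2t_2+t_3-\sum_{r\ge5}(r-4)t_r\ \ge\ 3k-3+t_2+\tfrac14t_3\ \ge\ 0 .
\]
Suppose $\Delta=0$. Then $k=1$ and $t_2=t_3=0$, and Proposition~\ref{prop:hirz} gives $d\le5$. Every line meets the conic $Q$ in two points, and each of these has multiplicity at least $4$, so it lies on at least three lines. Take such a point $p$ and three lines through it. Let $q_1,q_2,q_3\in Q$ be their second points on $Q$; they are distinct. Each $q_i$ lies on at least two lines not through $p$, and such a line contains at most two of the $q_i$. So there are at least $\frac{3\cdot2}2=3$ lines not through $p$, and $d\ge6$, a contradiction. Hence $\Delta>0$. \qed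

\section{The limits of the characteristic number}\label{sec:limits}

\subsection{No limit is smaller than $2$}
Suppose that for some $\delta>0$ there are arrangements with $N\to\infty$ and $\gamma\le2-\delta$. Since $\mathrm{den}>0$ and $\mathrm{num}-2\,\mathrm{den}=3-d-4k+\sum(r-2)t_r$, we have
\begin{equation}\label{eq:lower}
d+4k-3-\sum_{r\ge2}(r-2)t_r\ \ge\ \delta\,\mathrm{den}.
\end{equation}
The plan is to show that $\sum(r-2)t_r$ is at least $d+4k$ up to an error that is small compared with $N$. The reason is that \eqref{eq:lower} makes the denominator at most linear in $N$, which forces most intersections into a bounded number of points of very high multiplicity. Almost every line must then pass through at least one such point and almost every conic through four.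

By \eqref{eq:lower}, $\mathrm{den}\le4N/\delta$, so $\sum(r-1)t_r=\mathrm{den}-3+2N\le KN$ with $K=\frac4\delta+2$. Fix $\eta\in(0,1)$, let $N\ge2/\eta$, and call a point \emph{big} if $r>\eta N$. Then $r-1\ge\eta N/2$ at a big point, so there are at most $2K/\eta$ big points. The number of triples $(C',C'',p)$ with $C'\ne C''$ in $\mathcal{CL}$ and $p\in C'\cap C''$ not big is
\[
\sum_{r\le\eta N}r(r-1)t_r\ \le\ \eta N\sum_{r\ge2}(r-1)t_r\ \le\ \eta KN^2 .
\]
Let $\kappa$ be the number of conics containing at most three big points. Each of them meets each of the other $k-1\ge\kappa-1$ conics in four distinct points, at least one of which is not big. So $\kappa(\kappa-1)\le\eta KN^2$, hence $\kappa\le\sqrt{\eta K}\,N+1$. Let $\lambda$ be the number of lines containing no big point. Any two of them meet in a point that is not big, so $\lambda(\lambda-1)\le\eta KN^2$ and $\lambda\le\sqrt{\eta K}\,N+1$. Counting incidences of curves and big points,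
\[
\sum_{r\ge2}(r-2)t_r\ \ge\ \sum_{p\text{ big}}r_p-\frac{4K}\eta\ \ge\ (d-\lambda)+4(k-\kappa)-\frac{4K}\eta\ \ge\ d+4k-5\sqrt{\eta K}\,N-5-\frac{4K}\eta .
\]
Insert this in \eqref{eq:lower} and use $\mathrm{den}\ge N-5$ from Lemma~\ref{lem:den}:
\[
\delta(N-5)\ \le\ 5\sqrt{\eta K}\,N+5+\frac{4K}\eta .
\]
Here $K$ depends only on $\delta$. Choosing $\eta$ with $5\sqrt{\eta K}<\delta/2$ gives a contradiction for large $N$. Hence $\liminf\gamma\ge2$ as $N\to\infty$.

\subsection{All values in $[2,\frac83]$ are limits}
By the preceding subsection and Theorem~\ref{thm:B}(1), all limits lie in $[2,\frac83]$. Conversely, take the arrangements of Proposition~\ref{prop:plane} with $k=k_n\to\infty$ conics and $d=d_n\ge1$ general lines, now letting $d$ grow with $n$. As before $t_{d+k}=0$. By \eqref{eq:numden},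
\[
\mathrm{num}=\tfrac83k^2+4dk+d^2+O(d+k),\qquad \mathrm{den}=k^2+2dk+\tfrac12d^2+O(d+k).
\]
Given $a\in[0,\infty)$, choose $d_n\ge1$ with $d_n/k_n\to a$, for instance $d_n=1+\lfloor ak_n\rfloor$. Then
\[
\gamma\ \longrightarrow\ \frac{\frac83+4a+a^2}{1+2a+\frac12a^2}=2+\frac{2/3}{1+2a+\frac12a^2}.
\]
This is continuous and strictly decreasing in $a$, equals $\frac83$ at $a=0$, and tends to $2$ as $a\to\infty$. So it takes every value in $(2,\frac83]$. With $d_n=k_n^2$ the terms in $d^2$ dominate and $\gamma\to2$. This proves Theorem~\ref{thm:B}(2). \qed

\begin{thebibliography}{9}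
\bibitem{Langer} A. Langer, \emph{Logarithmic orbifold Euler numbers of surfaces with applications}, Proc. London Math. Soc. \textbf{86} (2003), 358--396.
\bibitem{NP} B. Naskr\k{e}cki and P. Pokora, \emph{On the geography of log-surfaces}, arXiv:2412.14635 (2024).
\end{thebibliography}

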